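\title{Groups whose cohomology is $0$-finitary exactly in odd degrees}

\begin{abstract}
For a group $G$, let $\mathcal F_0(G)$ be the set of $n\ge1$ such that $\varinjlim H^n(G,M_\lambda)=0$ for every filtered system of $\mathbb ZG$-modules with $\varinjlim M_\lambda=0$. For groups in Kropholler's class $\mathbf{LH}\mathfrak F$ this set is finite or cofinite. We show that this fails for groups in general: there is a countable torsion-free group $G$ for which $\mathcal F_0(G)$ is the set of odd positive integers. More generally, the complement of $\mathcal F_0(G)$ can be any finite union of finite sets and sets of positive values of integer-valued polynomials, and so $\mathcal F_0(G)$ can be any ultimately periodic set. The basic examples are semidirect products $A_L\rtimes B$ of a right-angled Artin group with a group built from Thompson's group $F$, arranged so that all simplex stabilizers are of type $\mathrm{FP}_\infty$ except for one Stallings--Bieri group in each dimension.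
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group. Modules are left $\mathbb ZG$-modules, and a \emph{filtered system} $(M_\lambda)$ is a diagram of modules indexed by a small filtered category. We call it a \emph{null system} if $\varinjlim M_\lambda=0$. An additive functor $\Phi$ between abelian categories is \emph{$0$-finitary} if $\varinjlim\Phi(M_\lambda)=0$ for every null system $(M_\lambda)$. With $\mathbb N^+=\{1,2,3,\dots\}$, put
\[
\mathcal F_0(G)=\{n\in\mathbb N^+ : H^n(G,-)\text{ is $0$-finitary}\},\qquad
\mathcal D(G)=\mathbb N^+\setminus\mathcal F_0(G).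
\]
We call the elements of $\mathcal D(G)$ the \emph{bad degrees} of $G$.

The set $\mathcal F_0(G)$ refines the homological finiteness type. Recall that $G$ is \emph{of type $\mathrm{FP}_n$} if the trivial module $\mathbb Z$ has a projective resolution $P_*$ with $P_0,\dots,P_n$ finitely generated, and \emph{of type $\mathrm{FP}_\infty$} if this holds for every $n$. Every group is of type $\mathrm{FP}_0$, and $\mathrm{FP}_1$ means finitely generated. By Lemma~\ref{lem:comparison} below, $G$ has no bad degree if and only if it is of type $\mathrm{FP}_\infty$, and otherwise the least bad degree is the least $n$ for which $G$ is not of type $\mathrm{FP}_n$. The finiteness type says nothing beyond that first failure, while $\mathcal D(G)$ continues to record in which degrees cohomology can see an infinite amount of data.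

Which sets occur? If $G$ has finite cohomological dimension, then $H^n(G,-)=0$ for large $n$ and $\mathcal D(G)$ is finite. Every finite set occurs: the Stallings--Bieri group $SB_m$ has $\mathcal D(SB_m)=\{m\}$ (Lemma~\ref{lem:SB}), and a free product of two groups has the union of their bad degrees (Lemma~\ref{lem:freeproduct}). At the other extreme, every degree is bad for a free abelian group of countably infinite rank (Remark~\ref{rem:hypotheses}). In these examples $\mathcal F_0(G)$ is finite or cofinite, and the same holds for a very large class of groups. Let $\mathbf H_0\mathfrak F$ be the class of finite groups. For an ordinal $\alpha>0$, let $\mathbf H_\alpha\mathfrak F$ be the class of groups that act cellularly on a finite-dimensional contractible CW-complex, with every element that stabilizes a cell fixing it pointwise, such that every cell stabilizer lies in $\mathbf H_\beta\mathfrak F$ for some $\beta<\alpha$. Let $\mathbf H\mathfrak F$ be the union of the classes $\mathbf H_\alpha\mathfrak F$. Kropholler's class $\mathbf{LH}\mathfrak F$ consists of the groups all of whose finitely generated subgroups lie in $\mathbf H\mathfrak F$. It is known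 that $\mathcal F_0(G)$ is finite or cofinite in $\mathbb N^+$ for every $\mathbf{LH}\mathfrak F$-group $G$. Call a subset of $\mathbb N^+$ a \emph{moiety} if it is neither finite nor cofinite. The following question is posed in \cite{Kropholler}.

\begin{quote}
\emph{Is there a group $G$, necessarily outside $\mathbf{LH}\mathfrak F$, for which $\mathcal F_0(G)$ is a moiety?}
\end{quote}

One might guess that the dichotomy is universal. The obvious candidate for a counterexample, the free product $SB_2*SB_4*SB_6*\cdots$, is bad in every degree $n\ge2$ (Example~\ref{ex:naive}), because infinitely many factors contribute to each $H^n$ and infinite products do not commute with filtered colimits. Nevertheless the answer is yes.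

Call a finite sequence of integers $c=(c_0,\dots,c_d)$ \emph{admissible} if all $c_j\ge0$, $c_0\ge1$, and $c_j\ge1$ for some $j\ge1$. For such $c$ put
\[
f_c(k)=1+k+\sum_{j=0}^dc_j\binom kj,\qquad D_c=\{f_c(k):k=0,1,2,\dots\}.
\]

\begin{theorem}\label{thm:A}
For each admissible $c$ there is a countable torsion-free group $G_c$ with $\mathcal F_0(G_c)=\mathbb N^+\setminus D_c$, and this set is a moiety. For $c=(1,1)$ we have $f_c(k)=2+2k$, so $\mathcal F_0(G_{(1,1)})$ is the set of odd positive integers.
\end{theorem}

By the dichotomy quoted above, the groups $G_c$ do not lie in $\mathbf{LH}\mathfrak F$; this remark is our only use of the dichotomy. Free products of the groups $G_c$ and $SB_m$ realize many more sets.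

\begin{theorem}\label{thm:B}
Let $D\subseteq\mathbb N^+$ be a finite union of finite sets and of sets $g(\mathbb Z_{\ge0})\cap\mathbb N^+$ with $g\in\mathbb Q[x]$ integer-valued on $\mathbb Z$. Then there is a countable torsion-free group $G$ with $\mathcal F_0(G)=\mathbb N^+\setminus D$. In particular, every ultimately periodic subset of $\mathbb N^+$ is $\mathcal F_0(G)$ for some group $G$.
\end{theorem}

A functor that commutes with all filtered colimits is $0$-finitary. The stronger property can also hold on a moiety.

\begin{theorem}\label{thm:C}
If $n\ge1$ and $n-1,n,n+1\notin D_c$, then $H^n(G_c,-)$ commutes with all filtered colimits. For $c=(1,3)$ we have $D_c=\{2,6,10,\dots\}$, so $H^n(G_c,-)$ commutes with all filtered colimits for $n\equiv0\bmod 4$ $(n\ge4)$ and is not even $0$-finitary for $n\equiv2\bmod4$. Thus the set of $n$ for which $H^n(G,-)$ commutes with filtered colimits can also be a moiety.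
\end{theorem}

The construction repairs the defect of the infinite free product. When $G$ acts on a contractible complex, a $p$-cell with stabilizer $C$ contributes $H^{n-p}(C,-)$ to $H^n(G,-)$. If there are finitely many orbits of cells in each dimension, then only finitely many stabilizers are visible in each degree $n$, even when the complex is infinite-dimensional. So we look for an action with one orbit of $p$-cells with stabilizer $SB_{m_p}$ for each $p\ge1$ and all other stabilizers of type $\mathrm{FP}_\infty$; the bad degrees should then be the numbers $p+m_p$. There are two difficulties. The contributions of different cells might cancel; Section~\ref{sec:raag} shows that they do not when $G=A_L\rtimes B$ with $A_L$ a right-angled Artin group. And the stabilizers have to be produced: a face of a bad cell has a larger stabilizer, which should nevertheless be of type $\mathrm{FP}_\infty$. Sections~\ref{sec:BL} and~\ref{sec:gap} do this with Thompson's group $F$. The three theorems are proved in Section~\ref{sec:proofs}.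

\section{Cohomology and filtered colimits}\label{sec:tools}

\subsection*{Conventions}
Filtered colimits of modules are computed on the underlying abelian groups, are exact, and commute with finite direct sums; an element of $M_\lambda$ has zero image in $\varinjlim M_\lambda$ if and only if some transition map $M_\lambda\to M_\mu$ kills it. If $P$ is a finitely generated projective module, then $\operatorname{Hom}_G(P,-)$ commutes with filtered colimits, since $P$ is a summand of some $(\mathbb ZG)^r$. For a filtered system with colimit $M$, the \emph{comparison map in degree $k$} is the natural map $\varinjlim H^k(G,M_\lambda)\to H^k(G,M)$.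

An unadorned $\otimes$ is over $\mathbb Z$, with the diagonal action. For $C\le\Gamma$, the functor $\operatorname{Ind}_C^\Gamma=\mathbb Z\Gamma\otimes_{\mathbb ZC}-$ is left adjoint to restriction, both functors preserve projective and free modules, and for a $\Gamma$-module $V$,
\begin{equation}\label{eq:tensor}
V\otimes\mathbb Z[\Gamma/C]\cong\operatorname{Ind}_C^\Gamma\operatorname{Res}V,
\qquad\text{so}\qquad
\operatorname{Hom}_\Gamma(V\otimes\mathbb Z[\Gamma/C],M)\cong\operatorname{Hom}_C(V,M).
\end{equation}
A space is \emph{$n$-acyclic} if it is nonempty and its reduced integral homology vanishes in degrees $\le n$, and \emph{acyclic} if this holds for all $n$.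

\subsection*{Three lemmas}

\begin{lemma}\label{lem:comparison}
Let $n\ge0$.
\begin{enumerate}
\item[(a)] If $G$ is of type $\mathrm{FP}_n$, then for every filtered system the comparison map is bijective in degrees $k<n$ and injective in degree $n$. In particular, $\varinjlim H^k(G,M_\lambda)=0$ for every null system and $0\le k\le n$.
\item[(b)] If $n\ge1$ and $G$ is of type $\mathrm{FP}_{n-1}$ but not $\mathrm{FP}_n$, then $n\in\mathcal D(G)$.
\end{enumerate}
\end{lemma}

The case $n=0$ of (a) applies to every group: in degree $0$ the comparison map is always injective, and $H^0(G,-)$ is always $0$-finitary.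

\begin{proof}
(a) Let $P_*$ be a projective resolution with $P_i$ finitely generated for $i\le n$, and let $M=\varinjlim M_\lambda$. For $k<n$ the group $H^k$ is computed from $\operatorname{Hom}_G(P_i,-)$ with $i\le k+1\le n$; these functors commute with filtered colimits, which are exact. For $k=n$, let $\alpha\colon P_n\to M_\lambda$ be a cocycle whose image in $\operatorname{Hom}_G(P_n,M)$ is the coboundary $\delta\beta$ of some $\beta\colon P_{n-1}\to M$ (for $n=0$ read $P_{-1}=0$). Lift $\beta$ to $\beta_\mu\colon P_{n-1}\to M_\mu$ at a stage $\mu$ that also receives a transition map from $\lambda$, and let $\alpha_\mu$ be the image of $\alpha$. Then $\alpha_\mu-\delta\beta_\mu$ has zero image in $\operatorname{Hom}_G(P_n,M)=\varinjlim\operatorname{Hom}_G(P_n,M_\lambda)$, so it vanishes at a later stage, where $\alpha$ becomes a coboundary.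

(b) Take $P_i$ finitely generated for $i\le n-1$, and let $Z$ be the kernel of $P_{n-1}\to P_{n-2}$, where now $P_{-1}=\mathbb Z$. If $Z$ were finitely generated, we could continue $P_0,\dots,P_{n-1}$ with a finitely generated free module in degree $n$; so it is not. Let $Z_\lambda$ run over the finitely generated submodules of $Z$, ordered by inclusion. Then $M_\lambda=Z/Z_\lambda$ is a null system. Since $Z$ is the cokernel of $P_{n+1}\to P_n$, the $n$-cocycles with values in $M$ form $\operatorname{Hom}_G(Z,M)$, and
\[
H^n(G,M)=\operatorname{coker}\bigl(\operatorname{Hom}_G(P_{n-1},M)\to\operatorname{Hom}_G(Z,M)\bigr).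
\]
As $\varinjlim\operatorname{Hom}_G(P_{n-1},M_\lambda)=0$, we get $\varinjlim H^n(G,M_\lambda)=\varinjlim\operatorname{Hom}_G(Z,M_\lambda)$. The quotient maps $Z\to Z/Z_\lambda$ are compatible with the transition maps and so define one element of this colimit. It is nonzero, because $Z\to Z/Z_\mu$ is zero only if $Z=Z_\mu$.
\end{proof}

We shall compute the cohomology of a group through that of its subgroups, and then the subgroups are tested only on modules restricted from the large group. No information is lost.

\begin{lemma}\label{lem:induction}
Let $C\le\Gamma$ and $n\ge1$. Then $n\in\mathcal F_0(C)$ if and only if $\varinjlim H^n(C,M_\lambda)=0$ for every null system $(M_\lambda)$ of $\Gamma$-modules. Moreover, every $C$-module $N$ is naturally a $C$-direct summand of $\operatorname{Ind}_C^\Gamma N$.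
\end{lemma}

\begin{proof}
The decomposition $\mathbb Z\Gamma=\mathbb ZC\oplus\mathbb Z[\Gamma\setminus C]$ of $C$-bimodules gives the last assertion. A null system of $\Gamma$-modules restricts to a null system of $C$-modules, which gives ``only if''. Conversely, let $(N_\lambda)$ be a null system of $C$-modules. Induction commutes with colimits, so $M_\lambda=\operatorname{Ind}_C^\Gamma N_\lambda$ is a null system, and $\varinjlim H^n(C,N_\lambda)$ is a summand of $\varinjlim H^n(C,M_\lambda)=0$.
\end{proof}

The next lemma is all that we need from the spectral sequence of a filtered complex.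

\begin{lemma}\label{lem:filtered}
Let $W=W_{\ge0}\supseteq W_{\ge1}\supseteq\cdots$ be a cochain complex of abelian groups with a chain of subcomplexes, and let $n$ be an integer such that $W^n_{\ge p}=0$ for large $p$. If $H^n(W_{\ge p}/W_{\ge p+1})=0$ for all $p$, then $H^n(W)=0$.
\end{lemma}

\begin{proof}
Let $z\in W^n_{\ge p}$ be a cocycle. Its image in $W_{\ge p}/W_{\ge p+1}$ is a coboundary, so there is $w\in W^{n-1}_{\ge p}$ with $z-\delta w\in W^n_{\ge p+1}$. After finitely many such steps, $z$ is cohomologous to $0$.
\end{proof}

\subsection*{Groups with one bad degree}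
A simplicial complex $L$ is \emph{flag} if every finite set of pairwise adjacent vertices is a simplex. The \emph{right-angled Artin group} $A_L$ has the vertices of $L$ as generators and the relations $uv=vu$ for adjacent vertices $u,v$. For a finite flag complex $\Lambda$, the Main Theorem of Bestvina and Brady \cite{BB} states that the kernel of the map $A_\Lambda\to\mathbb Z$ sending all generators to $1$ is of type $\mathrm{FP}_{n+1}$ if and only if $\Lambda$ is homologically $n$-connected, that is, $n$-acyclic.

Throughout the paper, $K$ is the free group on $x,y$ and $\epsilon\colon K\to\mathbb Z$ sends $x$ and $y$ to $1$. For a set $E$, let $K^{(E)}$ be the group of finitely supported functions $E\to K$, and extend $\epsilon$ to the homomorphism $\epsilon\colon K^{(E)}\to\mathbb Z$, $k\mapsto\sum_{a\in E}\epsilon(k(a))$. Write $K^{(E)}_0$ for its kernel. For $|E|=m\ge1$ this is the \emph{Stallings--Bieri group}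
\[
SB_m=\ker(\epsilon\colon K^m\to\mathbb Z).
\]
For example, $SB_1$ is the fundamental group of the graph with vertex set $\mathbb Z$ and two edges from $i$ to $i+1$ for each $i$; it is free of infinite rank.

\begin{lemma}\label{lem:SB}
The group $SB_m$ is of type $\mathrm{FP}_{m-1}$ but not $\mathrm{FP}_m$, and $H^n(SB_m,-)=0$ for $n>m$. Hence $\mathcal D(SB_m)=\{m\}$.
\end{lemma}

\begin{proof}
Let $\Lambda$ be the join of $m$ copies of $S^0$: its vertices are $x_1,y_1,\dots,x_m,y_m$, and a set of vertices is a simplex when its indices are distinct. This is a flag triangulation of $S^{m-1}$ with $A_\Lambda=K^m$, and $S^{m-1}$ is $(m-2)$-acyclic but not $(m-1)$-acyclic. The theorem of Bestvina and Brady gives the first assertion (for $m=1$, type $\mathrm{FP}_0$ is automatic). The product of $m$ wedges of two circles is an $m$-dimensional classifying space for $K^m$, and one of its covers is a classifying space for $SB_m$; this gives the second. Now the degrees $<m$ are good by Lemma~\ref{lem:comparison}(a), degree $m$ is bad by Lemma~\ref{lem:comparison}(b), and the zero functor is $0$-finitary.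
\end{proof}

\begin{lemma}\label{lem:freeproduct}
$\mathcal D(G_1*G_2)=\mathcal D(G_1)\cup\mathcal D(G_2)$.
\end{lemma}

\begin{proof}
Let $G=G_1*G_2$. In the Mayer--Vietoris sequence
\[
\cdots\to H^{n-1}(1,M)\to H^n(G,M)\to H^n(G_1,M)\oplus H^n(G_2,M)\to H^n(1,M)\to\cdots
\]
the terms for the trivial group are $M$ in degree $0$ and zero otherwise, so they vanish in the colimit over a null system of $G$-modules. Hence for $n\ge1$
\[
\varinjlim H^n(G,M_\lambda)\cong\varinjlim H^n(G_1,M_\lambda)\oplus\varinjlim H^n(G_2,M_\lambda),
\]
and Lemma~\ref{lem:induction} finishes the proof.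
\end{proof}

\begin{example}\label{ex:naive}
The lemma fails for infinitely many factors. Let $G_i=SB_{2i}$ and $G=G_1*G_2*\cdots$, and fix $n\ge2$. Restriction gives $H^n(G,M)\cong\prod_iH^n(G_i,M)$. For $i>n$ the functor $H^n(G_i,-)$ is nonzero: $H^{2i}(G_i,-)\ne0$ since $2i$ is a bad degree, and if $N$ embeds in an injective module $I$ then $H^j(G_i,I/N)$ surjects onto $H^{j+1}(G_i,N)$. By the last part of Lemma~\ref{lem:induction} there are $G$-modules $V_i$ and classes $0\ne\alpha_i\in H^n(G_i,V_i)$ for $i>n$. The modules $M_\lambda=\bigoplus_{i>\lambda}V_i$ $(\lambda\ge n)$, with the projections as transition maps, form a null system. The family $(\alpha_i)_{i>n}$ defines a class in $H^n(G,M_n)$ whose image in $H^n(G,M_\lambda)$ has nonzero $i$-th component for all $i>\lambda$. So $n\in\mathcal D(G)$.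
\end{example}

\section{Right-angled Artin extensions shift bad degrees}\label{sec:raag}

We begin with the smallest case of the mechanism: a group with no bad degree, a subgroup with bad degree $1$, and an extension with bad degree $2$ only.

\begin{example}\label{ex:shift}
Let $A$ be the free group on $t_i$ $(i\in\mathbb Z)$, let $w\in K$ act on $A$ by $t_i\mapsto t_{i+\epsilon(w)}$, and let $G=A\rtimes K$. The group $G$ acts on the Cayley tree of $A$, with $A$ acting by left multiplication and $K$ by permuting the generators. There is one orbit of vertices, with stabilizer $K$, and one orbit of edges; the stabilizer of the edge from $1$ to $t_0$ is $\ker\epsilon=SB_1$. The cellular chain complex of the tree is a short exact sequence $0\to\mathbb Z[G/SB_1]\to\mathbb Z[G/K]\to\mathbb Z\to0$, and it yields a long exact sequence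
\[
\cdots\to H^{n-1}(K,M)\to H^{n-1}(SB_1,M)\to H^n(G,M)\to H^n(K,M)\to\cdots.
\]
The group $K$ is of type $\mathrm{FP}_\infty$, so its terms vanish in the colimit over a null system, and $\varinjlim H^n(G,M_\lambda)\cong\varinjlim H^{n-1}(SB_1,M_\lambda)$ for $n\ge1$. By Lemmas~\ref{lem:induction} and~\ref{lem:SB}, $\mathcal D(G)=1+\mathcal D(SB_1)=\{2\}$.
\end{example}

Here $A=A_L$ for the $0$-dimensional complex $L=\{t_i\}$, and the shift by $1$ is the number of vertices of a simplex of $L$. To shift by $p$ we use simplices with $p$ vertices. With many bad stabilizers present, exact sequences alone no longer decide whether a bad contribution survives. The special feature of $A_L$ that decides it is that $A_L$ has a classifying space, equivariant for the automorphisms of $L$, whose cellular differential is zero.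

Let a group $B$ act simplicially on a flag complex $L$, possibly infinite-dimensional, such that
\begin{enumerate}
\item[(H1)] an element that stabilizes a simplex fixes each of its vertices;
\item[(H2)] for each $p$ there are finitely many orbits of simplices with $p$ vertices.
\end{enumerate}
Let $\Sigma_p$ be a set of representatives of the orbits of simplices with $p$ vertices, and let $B_\sigma$ be the stabilizer of $\sigma$. We count the empty set as a simplex: $\Sigma_0=\{\varnothing\}$ and $B_\varnothing=B$. The group $B$ acts on $A_L$ by permuting the generators; let $G=A_L\rtimes B$.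

\begin{proposition}\label{prop:raag}
Under \textup{(H1)} and \textup{(H2)},
\[
\mathcal D(A_L\rtimes B)=\bigcup_{p\ge0}\ \bigcup_{\sigma\in\Sigma_p}\bigl(p+\mathcal D(B_\sigma)\bigr).
\]
\end{proposition}

The \emph{Salvetti complex} $S_L$ is the CW-complex built as follows. Give $S^1$ the cell structure with one vertex and one oriented edge. For each simplex $\sigma$ take the torus $(S^1)^\sigma$ with the product cell structure, and for $\tau\subseteq\sigma$ identify $(S^1)^\tau$ with the subtorus on which the coordinates outside $\tau$ equal the vertex. Then $S_L=\bigcup_\sigma(S^1)^\sigma$ has one vertex and one $p$-cell $e_\sigma$ for each simplex $\sigma$ with $p$ vertices. Its $2$-skeleton is the presentation complex of $A_L$, so $\pi_1S_L=A_L$. Let $X$ be the universal cover of $S_L$ and $C_*=C_*(X)$ its cellular chain complex.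

\begin{lemma}\label{lem:X}
The complex $X$ is contractible, and under \textup{(H1)} the deck action of $A_L$ extends to a cellular action of $G$ such that $C_p\cong\bigoplus_{\sigma\in\Sigma_p}\mathbb Z[G/B_\sigma]$ as $G$-modules.
\end{lemma}

\begin{proof}
For a finite flag complex $L'$, the complex $S_{L'}$ is aspherical \cite{CD}. A compact subset of $S_L$ meets finitely many cells, so it lies in $S_{L'}$ where $L'$ is the full subcomplex of $L$ on a finite set of vertices; such an $L'$ is flag. Hence every map $S^k\to S_L$ with $k\ge2$ is null-homotopic, and $X$ is contractible.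

The group $B$ acts cellularly on $S_L$ by permuting coordinates, and it fixes the vertex. Fix a vertex $x_0\in X$, and identify $A_L$ with the deck group so that $a\,x_0$ is the endpoint of the lift at $x_0$ of a loop representing $a$. Each $b\in B$ has a unique lift to $X$ that fixes $x_0$; we denote it by $b$ again. By uniqueness these lifts form an action of $B$. The map $bab^{-1}$ covers the identity and sends $x_0$ to $b(ax_0)=(b\cdot a)x_0$, so it is the deck transformation $b\cdot a$. Thus $G$ acts on $X$.

Let $\tilde e_\sigma$ be the cell of $X$ obtained by lifting the characteristic map $[0,1]^\sigma\to S_L$ so that the corner $0$ goes to $x_0$. Uniqueness of lifts gives $b\tilde e_\sigma=\tilde e_{b\sigma}$. If $b\in B_\sigma$, then $b$ fixes the vertices of $\sigma$ by (H1), so it fixes $(S^1)^\sigma$ pointwise, and by uniqueness of lifts it fixes $\tilde e_\sigma$ pointwise. Conversely, let $ab\,\tilde e_\sigma=\tilde e_\sigma$ with $a\in A_L$, $b\in B$. Projecting to $S_L$ gives $e_{b\sigma}=e_\sigma$, so $b\in B_\sigma$; then $a\tilde e_\sigma=\tilde e_\sigma$, so $a=1$ because $A_L$ permutes the lifts of $e_\sigma$ simply transitively. Hence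 the stabilizer of $\tilde e_\sigma$ in $G$ is $B_\sigma$, it fixes the cell pointwise, and the cells $\tilde e_\sigma$ with $\sigma\in\Sigma_p$ represent the $G$-orbits of $p$-cells. Orient these representatives and transport the orientations by $G$; this is well defined since stabilizers preserve orientations. The oriented cells form a basis of $C_p$ that $G$ permutes as claimed.
\end{proof}

Let $P_*$ be a projective resolution of $\mathbb Z$ over $\mathbb ZG$. By the K\"unneth theorem, $P_*\otimes C_*$ is a resolution of $\mathbb Z$, and it is projective by \eqref{eq:tensor} and Lemma~\ref{lem:X}. So $H^*(G,M)$ is the cohomology of the complex $W(M)$ with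
\[
W^n(M)=\bigoplus_{p+q=n}\operatorname{Hom}_G(P_q\otimes C_p,M).
\]
Its differential is the sum of a part induced by $P_*$, which preserves $p$, and a part induced by $C_*$, which raises $p$ by one. So the summands with index $\ge p$ form a subcomplex $W_{\ge p}(M)$, which vanishes in degrees $n<p$, and by \eqref{eq:tensor} and (H2), naturally in $M$,
\begin{equation}\label{eq:graded}
W_{\ge p}(M)/W_{\ge p+1}(M)\cong\bigoplus_{\sigma\in\Sigma_p}\operatorname{Hom}_{B_\sigma}(P_{*-p},M),
\end{equation}
with the differential of $P_*$ up to sign. The $\sigma$-summand has cohomology $H^{n-p}(B_\sigma,M)$ in degree $n$.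

\begin{proof}[Proof of Proposition~\ref{prop:raag}]
\emph{Every bad degree comes from a stabilizer.} Let $n\ge1$ lie outside the right-hand side, and let $(M_\lambda)$ be a null system of $G$-modules. For all $p$ and $\sigma\in\Sigma_p$ we have $\varinjlim H^{n-p}(B_\sigma,M_\lambda)=0$: for $p<n$ because $n-p\in\mathcal F_0(B_\sigma)$, for $p=n$ by Lemma~\ref{lem:comparison}(a), and for $p>n$ trivially. Filter $\varinjlim W(M_\lambda)$ by the subcomplexes $\varinjlim W_{\ge p}(M_\lambda)$. By exactness of filtered colimits and the finiteness of the sum in \eqref{eq:graded}, the $p$-th quotient has $n$-th cohomology $\bigoplus_{\sigma\in\Sigma_p}\varinjlim H^{n-p}(B_\sigma,M_\lambda)=0$. Lemma~\ref{lem:filtered} gives $\varinjlim H^n(G,M_\lambda)=0$.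

\emph{No contribution cancels.} To show that a degree is bad we may choose the modules, and we choose them with trivial $A_L$-action. Let $M$ be a $B$-module, viewed as a $G$-module through $G\to B$, and let $Q_*$ be a free $\mathbb ZB$-resolution of $\mathbb Z$, viewed in the same way. Each $Q_q$ is a sum of copies of $\mathbb ZB=\mathbb Z[G/A_L]$, and $C_p$ is free over $\mathbb ZA_L$, so $Q_q\otimes C_p$ is free over $\mathbb ZG$ by \eqref{eq:tensor}. Thus $Q_*\otimes C_*$ is a free $\mathbb ZG$-resolution of $\mathbb Z$. Since $A_L$ acts trivially on $M$ and on $Q_*$, and the $A_L$-coinvariants of $C_*$ are $C_*(S_L)$,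
\[
\operatorname{Hom}_G(Q_*\otimes C_*,M)=\operatorname{Hom}_B\bigl(Q_*\otimes C_*(S_L),M\bigr).
\]
The differential of $C_*(S_L)$ is zero: the boundary of $e_\sigma$ can be computed in the torus $(S^1)^\sigma$, whose chain complex is a tensor power of $C_*(S^1)$, and the differential of $C_*(S^1)$ is zero. Taking coinvariants in Lemma~\ref{lem:X} gives $C_p(S_L)\cong\bigoplus_{\sigma\in\Sigma_p}\mathbb Z[B/B_\sigma]$. So the complex above splits according to $p$ and $\sigma$, and naturally in the $B$-module $M$,
\begin{equation}\label{eq:split}
H^n(G,M)\cong\prod_{p\le n}\ \prod_{\sigma\in\Sigma_p}H^{n-p}(B_\sigma,M).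
\end{equation}
Now let $n\in\mathcal F_0(G)$, $p<n$ and $\sigma\in\Sigma_p$. For every null system $(M_\lambda)$ of $B$-modules, $\varinjlim H^{n-p}(B_\sigma,M_\lambda)$ is a summand of $\varinjlim H^n(G,M_\lambda)=0$. By Lemma~\ref{lem:induction}, $n-p\in\mathcal F_0(B_\sigma)$. Since $n\in p+\mathcal D(B_\sigma)$ is possible only for $p<n$, the degree $n$ lies outside the right-hand side.
\end{proof}

\begin{remark}\label{rem:hypotheses}
Hypothesis (H1) makes $C_p$ a permutation module, with no orientation characters. Hypothesis (H2) enters only through \eqref{eq:graded}; formula \eqref{eq:split} holds without it. The proposition fails without (H2). Let $B=1$ and let $L$ consist of all finite subsets of a countably infinite set, so that $G=A_L$ is free abelian of countably infinite rank. All stabilizers are trivial, but \eqref{eq:split} gives $H^n(G,M)=\prod_{i\ge1}M$ for trivial modules $M$ and $n\ge1$, the factors being indexed by the $n$-element subsets. For the null system $M_\lambda=\bigoplus_{i>\lambda}\mathbb Ze_i$, the element $(e_i)_{i\ge1}$ of $\prod_iM_0$ has nonzero image in every $\prod_iM_\lambda$. So $\mathcal D(G)=\mathbb N^+$.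
\end{remark}

\begin{example}\label{ex:product}
If $L$ is a point, then $G=\mathbb Z\times B$ and $\mathcal D(G)=\mathcal D(B)\cup(1+\mathcal D(B))$. For instance $\mathcal D(\mathbb Z\times SB_1)=\{1,2\}$: a direct factor of type $\mathrm{FP}_\infty$ can spread a bad degree over several degrees.
\end{example}

\section{The group $B$ and the complex $L$}\label{sec:BL}

Fix an admissible $c=(c_0,\dots,c_d)$. We want an action as in Proposition~\ref{prop:raag} in which one orbit of simplices with $p$ vertices has stabilizer $K^{(E)}_0$ with $E$ finite, for each $p\ge1$. The vertices of a simplex will occupy disjoint subintervals of $[0,1]$, and $E$ will be made from the dyadic points that remain uncovered. If the intervals fill $[0,1]$, finitely many points remain. Otherwise $E$ is infinite, and $K_0^{(E)}$ must be accompanied by a group that permutes $E$ with few orbits. That group has to preserve the order, so that (H1) holds, to be highly transitive on ordered configurations, so that (H2) holds, and to have point stabilizers of type $\mathrm{FP}_\infty$. Thompson's group $F$ has these three properties.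

\subsection*{Thompson's group $F$}
A \emph{dyadic interval} is a nondegenerate closed interval with endpoints in $\mathbb Z[\frac12]$. A \emph{DPL map} is an increasing piecewise linear homeomorphism between dyadic intervals with finitely many breakpoints, all dyadic, and with slopes powers of $2$. Working from the left endpoint, one sees inductively that each linear piece has the form $t\mapsto t_1+2^r(t-t_0)$ with $t_0,t_1$ dyadic; so a DPL map sends a point to a dyadic point if and only if the point is dyadic. It follows that inverses and composites of DPL maps are DPL, that the restriction of a DPL map to a dyadic subinterval is DPL, and that DPL maps between consecutive pieces of two subdivided dyadic intervals glue to a DPL map. Thompson's group $F$ is the group of DPL self-maps of $[0,1]$. It is torsion-free and of type $\mathrm{FP}_\infty$ \cite{BG}. The same then holds for each finite power $F^r$, $r\ge0$, as one sees by tensoring resolutions. For a dyadic interval $I\subseteq[0,1]$ let $F_I=\{g\in F:g=\mathrm{id}\text{ off }I\}$, and let $S=\mathbb Z[\frac12]\cap(0,1)$.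

\begin{lemma}\label{lem:F}
Let $I\subseteq[0,1]$ be a dyadic interval.
\begin{enumerate}
\item[(a)] There is a DPL map between any two dyadic intervals, and $F_I\cong F$.
\item[(b)] For each $q$, the group $F_I$ is transitive on the $q$-element subsets of $S\cap\operatorname{int}I$.
\item[(c)] The pointwise stabilizer in $F_I$ of a $q$-element subset of $S\cap\operatorname{int}I$ is isomorphic to $F^{q+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An interval with endpoints in $2^{-N}\mathbb Z$ can be cut into dyadic intervals of length $2^{-N}$. Halving a piece raises the number of pieces by one, so two dyadic intervals can be cut into the same number of dyadic pieces whose lengths are powers of $2$; map the pieces affinely in order. If $\psi\colon[0,1]\to I$ is DPL, then sending $g$ to the extension of $\psi g\psi^{-1}$ by the identity is an isomorphism $F\to F_I$. (b) Two $q$-element subsets cut $I$ into $q+1$ dyadic intervals each; glue DPL maps between corresponding pieces and extend by the identity. (c) An element fixing the $q$ points preserves each of the $q+1$ pieces $I'$, so the stabilizer is the direct product of the groups $F_{I'}$.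
\end{proof}

\subsection*{The definitions}
For $V\subseteq S$ let
\[
\Omega(V)=\{(e,i): e\subseteq V,\ |e|\le d,\ 1\le i\le c_{|e|}\},
\]
the set that contains $c_j$ labeled copies of each $j$-element subset of $V$. If $V$ is finite, then $|\Omega(V)|=\sum_jc_j\binom{|V|}j$. Put $\Omega=\Omega(S)$. Since $c_0\ge1$, there is an element $*=(\varnothing,1)$, and it lies in every $\Omega(V)$. The group $F$ acts on $\Omega$ by $g(e,i)=(ge,i)$ and on $K^{(\Omega)}$ by $(gk)(\omega)=k(g^{-1}\omega)$. This action preserves $\epsilon$, so we can define
\[
B=K^{(\Omega)}_0\rtimes F,\qquad (k,g)(k',g')=(k\cdot gk',gg').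
\]

A \emph{chart} is a DPL map $\varphi\colon[0,1]\to[a,b]\subseteq[0,1]$, and $T(\varphi)=(a,b)$ is its \emph{open interval}. For an open interval $T$ let $\Omega_T=\{(e,i)\in\Omega:e\cap T\ne\varnothing\}$. Note that $*\notin\Omega_T$ and $g\Omega_T=\Omega_{gT}$.

\begin{definition}\label{def:L}
The vertices of $L$ are the pairs $(\varphi,h)$ with $\varphi$ a chart and $h\in K^{(\Omega_{T(\varphi)})}$. Two vertices $(\varphi,h)$ and $(\varphi',h')$ are adjacent if $T(\varphi)\cap T(\varphi')=\varnothing$ and $h=h'$ on $\Omega_{T(\varphi)}\cap\Omega_{T(\varphi')}$. The simplices of $L$ are the finite sets of pairwise adjacent vertices. An element $(k,g)\in B$ acts by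
\[
(k,g)(\varphi,h)=(g\varphi,\ k\cdot gh),\qquad (k\cdot gh)(\omega)=k(\omega)\,h(g^{-1}\omega)\quad(\omega\in\Omega_{gT(\varphi)}).
\]
\end{definition}

This is an action, since $k\cdot g(k'\cdot g'h)=(k\cdot gk')\cdot gg'h$. It preserves adjacency, since $g$ preserves disjointness of intervals, and $h(g^{-1}\omega)=h'(g^{-1}\omega)$ implies $(k\cdot gh)(\omega)=(k\cdot gh')(\omega)$. The two components of a vertex $(\varphi,1)$ have parallel roles: fixing $\varphi$ forces $g$ to be the identity on $T(\varphi)$, and then fixing $h=1$ forces $k$ to be trivial on $\Omega_{T(\varphi)}$.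

\begin{example}\label{ex:11}
Let $c=(1,1)$. Then $\Omega=\{*\}\sqcup S$ and $\Omega_T=S\cap T$, so two vertices are adjacent exactly when their open intervals are disjoint. Let $\varphi_1(t)=\frac t2$ and $\varphi_2(t)=\frac{1+t}2$.
\begin{itemize}
\item An element $(k,g)$ fixes the vertex $(\mathrm{id},1)$ if and only if $g=\mathrm{id}$ and $k$ is trivial on $S$. The stabilizer is $K_0^{(\{*\})}=SB_1$, and it contributes the bad degree $1+1=2$.
\item An element stabilizing the edge $\{(\varphi_1,1),(\varphi_2,1)\}$ cannot exchange $(0,\frac12)$ and $(\frac12,1)$, so it fixes both vertices. Then $g=\mathrm{id}$ and $k$ is supported on $\{*,\frac12\}$. The stabilizer is $SB_2$, and it contributes the bad degree $2+2=4$.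
\item The vertex $(\varphi_1,1)$ of that edge is fixed by $(k,g)$ if and only if $g\in F_{[1/2,1]}$ and $k$ is supported on $E=\{*\}\cup(S\cap[\frac12,1))$. The stabilizer is $K_0^{(E)}\rtimes F_{[1/2,1]}$. It contains $SB_2$, and we shall see that it is of type $\mathrm{FP}_\infty$.
\end{itemize}
In general, $p$ intervals that fill $[0,1]$ leave $*$ and $p-1$ division points, so the stabilizer is $SB_p$ and the bad degree is $2p$.
\end{example}

\subsection*{Orbits and stabilizers}
Let $\sigma=\{(\varphi_j,h_j)\}_{j=1}^p$ be a simplex, $p\ge0$, with $T_j=T(\varphi_j)=(a_j,b_j)$ numbered from left to right. Put $b_0=0$ and $a_{p+1}=1$. The complement $U=[0,1]\setminus\bigcup_jT_j$ is the disjoint union of the sets $U_j=[b_j,a_{j+1}]$, $0\le j\le p$, each of which is a point or a dyadic interval. The $U_j$ that are intervals are the \emph{gaps} of $\sigma$, and the \emph{type} of $\sigma$ is the set of $j\in\{0,\dots,p\}$ for which $U_j$ is a gap. The simplex is \emph{full} if it has no gap, and \emph{normalized} if all $h_j=1$. The empty simplex has the gap $[0,1]$.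

\begin{lemma}\label{lem:orbits}
\begin{enumerate}
\item[(a)] The action of $B$ on $L$ satisfies \textup{(H1)}.
\item[(b)] Every orbit contains a normalized simplex. Two simplices with $p$ vertices lie in the same orbit if and only if they have the same type. Hence $|\Sigma_p|\le2^{p+1}$, so \textup{(H2)} holds, and there is exactly one orbit of full simplices with $p$ vertices for each $p\ge1$ and none for $p=0$.
\item[(c)] Let $\sigma$ be normalized, with gaps $I_1,\dots,I_r$ $(r\ge0)$. Then
\[
B_\sigma=K_0^{(E)}\rtimes\Theta,\qquad E=\Omega(S\cap U),\qquad \Theta=F_{I_1}\times\dots\times F_{I_r},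
\]
where functions on $E$ are extended by $1$ to $\Omega$.
\item[(d)] If $\sigma$ is full with $p$ vertices, then $B_\sigma\cong SB_{m_p}$ with $m_p=\sum_jc_j\binom{p-1}j\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $(k,g)$ stabilizes $\sigma$, then $g$ permutes the disjoint intervals $T_1,\dots,T_p$. Being increasing, it preserves each $T_j$, and $\sigma$ has only one vertex with open interval $T_j$.

(b) Define $k(\omega)=h_j(\omega)^{-1}$ for $\omega\in\Omega_{T_j}$. This is well defined because $h_j$ and $h_l$ agree on $\Omega_{T_j}\cap\Omega_{T_l}$, and it has finite support. Put $k(\omega)=1$ for all other $\omega\neq*$, and choose $k(*)$ to be the power of $x$ that makes $\epsilon(k)=0$. Then $(k,1)\in B$ and $(k,1)\sigma=\{(\varphi_j,1)\}$ is normalized. An element $(k,g)$ carries $U_j$ homeomorphically to the corresponding set for $(k,g)\sigma$, so types are preserved. Conversely, let $\{(\varphi_j,1)\}$ and $\{(\varphi'_j,1)\}$ be normalized simplices with $p$ vertices of the same type. Let $g=\varphi'_j\varphi_j^{-1}$ on $[a_j,b_j]$, and let $g$ be any DPL map between corresponding gaps (Lemma~\ref{lem:F}(a)). These maps glue to an element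 $g\in F$ with $g\varphi_j=\varphi'_j$, and $(1,g)$ carries the first simplex to the second. A full simplex with $p\ge1$ vertices exists: cut $[0,1]$ at $p-1$ points of $S$ and choose a chart onto each piece.

(c) By (a), $(k,g)\in B_\sigma$ if and only if $g\varphi_j=\varphi_j$ and $k=1$ on $\Omega_{T_j}$ for all $j$. The first condition says that $g$ is the identity on $\bigcup_j[a_j,b_j]$; as $g$ also fixes $0$ and $1$, this means that $g$ is the identity off the gaps, that is, $g\in\Theta$. The second says that $k$ is supported on the pairs $(e,i)$ with $e\subseteq S\cap U$.

(d) By (b) we may take $\sigma$ normalized. Then $\Theta=1$ and $U=\{0,b_1,\dots,b_{p-1},1\}$, so $|S\cap U|=p-1$ and $|E|=m_p\ge c_0\ge1$.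
\end{proof}

\begin{remark}\label{rem:design}
Each feature of Definition~\ref{def:L} is needed.
\emph{The element $*$.} If $c_0=0$, then $\Omega_{(0,1)}=\Omega$, and $\epsilon(h)$ is an invariant of the $B$-orbit of a vertex $(\varphi,h)$ with $T(\varphi)=(0,1)$; so (H2) fails for $p=1$.
\emph{The agreement of $h$ and $h'$.} It is vacuous when $c_j=0$ for all $j\ge2$. Otherwise a set $e$ can meet two disjoint intervals, and the set of values $h(\omega)^{-1}h'(\omega)$ on the overlap is an invariant of the orbit of an ordered pair of vertices; without the condition, (H2) would fail for $p=2$.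
\emph{Charts.} If vertices were pairs $(T,h)$ with $T$ only an interval, a full simplex would have stabilizer $SB_{m_p}\times F^p$, and Example~\ref{ex:product} shows that such a direct factor is not harmless.
\end{remark}

\section{Stabilizers of simplices with a gap}\label{sec:gap}

The groups $SB_m=K^{(E)}_0$, $|E|=m$, have better finiteness properties as $m$ grows. For infinite $E$ the obstruction that comes from the sphere $S^{m-1}$ disappears, but $K_0^{(E)}$ has infinitely many coordinates to take care of, and this is the role of $\Theta$. We isolate what is needed of $\Theta$.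

\begin{proposition}\label{prop:FPinfty}
Let a group $\Theta$ act on an infinite set $E$. Suppose that $\Theta$ has finitely many orbits on $q$-element subsets of $E$ for each $q$, and that for every finite subset $A\subset E$, including $A=\varnothing$, the setwise stabilizer $\Theta_A$ fixes $A$ pointwise and is of type $\mathrm{FP}_\infty$. Then $H=K_0^{(E)}\rtimes\Theta$ is of type $\mathrm{FP}_\infty$.
\end{proposition}

We use Brown's criterion \cite[Prop.~1.1]{Brown}: \emph{let $\Gamma$ act cellularly on an $(n-1)$-acyclic CW-complex, with cell stabilizers fixing their cells pointwise, with finitely many orbits of $q$-cells for each $q\le n$, and with the stabilizers of $q$-cells of type $\mathrm{FP}_{n-q}$ for $q\le n$. Then $\Gamma$ is of type $\mathrm{FP}_n$.}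

The natural space for $K^{(E)}$ is a restricted product of trees. Let $\mathcal T$ be the Cayley tree of $K$, with vertex set $K$ and edges from $w$ to $wx$ and from $w$ to $wy$. For finite sets $E'\subseteq E''\subset E$ embed $\mathcal T^{E'}$ in $\mathcal T^{E''}$ by setting the new coordinates equal to the vertex $1$, and let $Y$ be the CW-complex that is the directed union of the $\mathcal T^{E'}$. Each $\mathcal T^{E'}$ is contractible and homology commutes with directed unions of subcomplexes, so $Y$ is acyclic. The vertex set of $Y$ is $K^{(E)}$. The cells are cubes $(k;A,z)$, where $k\in K^{(E)}$, $A\subset E$ is finite and $z\colon A\to\{x,y\}$: this is the product of the edges from $k(a)$ to $k(a)z(a)$ for $a\in A$ and of the vertices $k(a)$ for $a\notin A$. Let $z_a\in K^{(E)}$ have the value $z(a)$ at $a$ and $1$ elsewhere. The vertices of $(k;A,z)$ are the elements $k\prod_{a\in A'}z_a$ with $A'\subseteq A$.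

Call $\epsilon(k)$ the \emph{height} of the vertex $k$. The cube $(k;A,z)$ has a unique lowest vertex $k$, its \emph{bottom}, and a unique highest vertex $k\prod_{a\in A}z_a$, its \emph{top}, of height $\epsilon(k)+|A|$. The group $H$ will act on $Y$ preserving heights, so it has infinitely many orbits of vertices, and we have to pass to a subcomplex with finitely many heights. For an interval $J\subseteq\mathbb R$ let $Y_J$ be the subcomplex of the cubes all of whose vertices have height in $J$.

\begin{lemma}\label{lem:slab}
If $E$ is infinite, then $Y_{[0,n]}$ is $(n-1)$-acyclic for every $n\ge0$.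
\end{lemma}

\begin{proof}
We compare $Y_{[0,n]}$ with $Y$ by adding one height at a time, downward and upward. The cubes with a given bottom $v$, and likewise the cubes with a given top $v$, correspond to the pairs $(A,z)$, so the change in homology is governed by one simplicial complex. Let $\mathcal J$ have vertex set $E\times\{x,y\}$, with simplices the finite sets of vertices with distinct $E$-coordinates. The pairs $(A,z)$ with $|A|=q$ are the simplices of $\mathcal J$ with $q$ vertices, $q\ge0$. Let $\tilde C_*(\mathcal J)$ be the augmented chain complex, with the empty simplex in degree $-1$. It is exact: a cycle involves finitely many elements of $E$, so there is an unused $a'\in E$, and the cone over the support of the cycle with apex $(a',x)$ lies in $\mathcal J$. Consequently, for the $N$-skeleton $\mathcal J^{(N)}$, the complex $\tilde C_*(\mathcal J^{(N)})$ is exact in degrees $\le N-1$.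

Fix a total order on $E$. Orient each edge of $\mathcal T$ upward, each cube as the ordered product of its edges, and each simplex of $\mathcal J$ by the order of its $E$-coordinates. For $A=\{a_1<\dots<a_q\}$, $A_i=A\setminus\{a_i\}$, and $z$ denoting also its restrictions,
\begin{equation}\label{eq:boundary}
\partial(k;A,z)=\sum_{i=1}^q(-1)^{i-1}\bigl[(kz_{a_i};A_i,z)-(k;A_i,z)\bigr],
\end{equation}
while the boundary of $(A,z)$ in $\tilde C_*(\mathcal J)$ is $\sum_i(-1)^{i-1}(A_i,z)$. The face $(k;A_i,z)$ has the same bottom as the cube and a lower top; the face $(kz_{a_i};A_i,z)$ has the same top and a higher bottom.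

\emph{Step 1: $Y_{[0,\infty)}$ is acyclic.} Let $s\ge1$. The cubes of $Y_{[-s,\infty)}$ not in $Y_{[-s+1,\infty)}$ are those whose bottom has height $-s$. In the relative chain complex only the faces with the same bottom survive in \eqref{eq:boundary}. So the relative complex is $\bigoplus_v\tilde C_{*-1}(\mathcal J)$ with the differential multiplied by $-1$, where $v$ runs over the vertices of height $-s$, and it is exact. Hence $H_*(Y_{[0,\infty)})\to H_*(Y_{[-s,\infty)})$ is an isomorphism for all $s$. Since $Y$ is the union of the $Y_{[-s,\infty)}$, we get $H_*(Y_{[0,\infty)})\cong H_*(Y)$.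

\emph{Step 2: truncation from above.} Let $N\ge0$. The cubes of $Y_{[0,N+1]}$ not in $Y_{[0,N]}$ are those whose top has height $N+1$ and whose bottom has height $\ge0$, that is, whose dimension is $\le N+1$. Now only the faces with the same top survive in \eqref{eq:boundary}, and the relative complex is $\bigoplus_v\tilde C_{*-1}(\mathcal J^{(N)})$ with $v$ running over the vertices of height $N+1$. So $H_j(Y_{[0,N+1]},Y_{[0,N]})=0$ for $j\le N$, and the long exact sequence of the pair shows that $H_j(Y_{[0,N]})\to H_j(Y_{[0,N+1]})$ is an isomorphism for $j\le N-1$. Applying this for all $N\ge n$ and passing to the union gives $H_j(Y_{[0,n]})\cong H_j(Y_{[0,\infty)})$ for $j\le n-1$. With Step~1, and since $Y_{[0,n]}$ contains the vertex $1$, this proves the lemma.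
\end{proof}

The hypothesis that $E$ is infinite was used only for the apex $(a',x)$. For $|E|=m$ finite, $\mathcal J$ is the sphere $\Lambda$ from the proof of Lemma~\ref{lem:SB}, and it is not acyclic.

\begin{proof}[Proof of Proposition~\ref{prop:FPinfty}]
The group $\hat H=K^{(E)}\rtimes\Theta$ acts cellularly on $Y$, with $K^{(E)}$ acting by left multiplication in each coordinate and $\Theta$ permuting the coordinates:
\[
(k,\theta)\,(k';A,z)=(k\cdot\theta k';\ \theta A,\ z\theta^{-1}).
\]
The element $(k,\theta)$ raises all heights by $\epsilon(k)$. The map $(k,\theta)\mapsto\epsilon(k)$ is a homomorphism with kernel $H$, so $H$ is normal in $\hat H$ and acts on $Y_{[0,n]}$.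

\emph{Stabilizers.} If $(k,\theta)$ stabilizes $(1;A,z)$, then $k=1$ and $\theta\in\Theta_A$. Conversely, an element of $\Theta_A$ fixes $A$ pointwise by hypothesis, so it fixes the cube $(1;A,z)$ pointwise. Thus the stabilizer of $(1;A,z)$ in $\hat H$ is $\Theta_A$. The cube $(k;A,z)$ is the translate of $(1;A,z)$ by $(k,1)$, so its stabilizer in $\hat H$ is $k\Theta_Ak^{-1}$, which fixes it pointwise. As $\Theta_A\le H$ and $H$ is normal, $k\Theta_Ak^{-1}$ lies in $H$ and is the stabilizer in $H$. It is of type $\mathrm{FP}_\infty$.

\emph{Orbits.} If $\epsilon(k)=\epsilon(k')$, then $k'k^{-1}\in K_0^{(E)}$ carries $k$ to $k'$; so every cube of $Y_{[0,n]}$ can be moved by $H$ to one whose bottom is one of $n+1$ chosen vertices. For a vertex $k_0$ and $\theta\in\Theta$, the element $k_0\theta k_0^{-1}\in H$ sends $(k_0;A,z)$ to $(k_0;\theta A,z\theta^{-1})$. There are finitely many $\Theta$-orbits of $q$-element sets $A$ and $2^q$ choices of $z$ for each. So $Y_{[0,n]}$ has finitely many $H$-orbits of $q$-cubes for each $q$.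

By Lemma~\ref{lem:slab} and Brown's criterion, $H$ is of type $\mathrm{FP}_n$ for every $n$.
\end{proof}

\begin{corollary}\label{cor:gap}
If a simplex $\sigma$ of $L$ has a gap, then $B_\sigma$ is of type $\mathrm{FP}_\infty$. This includes $B_\varnothing=B$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:orbits} we may take $\sigma$ normalized, and then $B_\sigma=K_0^{(E)}\rtimes\Theta$ with $E=\Omega(V)$, $V=S\cap U$, $\Theta=\prod_{l=1}^rF_{I_l}$ and $r\ge1$. We check the hypotheses of Proposition~\ref{prop:FPinfty}. The set $V$ is the disjoint union of the infinite sets $V_l=S\cap\operatorname{int}I_l$ and a finite set $V_0$ that $\Theta$ fixes pointwise. Since $V$ is infinite and $c_j\ge1$ for some $j\ge1$, the set $E$ is infinite. For finite $A\subset E$ let $R(A)\subset V$ be the union of the sets $e$ with $(e,i)\in A$; then $|R(A)|\le d|A|$ and $R(\theta A)=\theta R(A)$.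

If $\theta A=A$, then the increasing map $\theta$ permutes the finite set $R(A)$, so it fixes $R(A)$ pointwise; and an element that fixes $R(A)$ pointwise fixes every element of $A$. Hence $\Theta_A$ fixes $A$ pointwise and equals the pointwise stabilizer of $R(A)$ in $\Theta$. By Lemma~\ref{lem:F}(a),(c) this is a finite power of $F$, which is of type $\mathrm{FP}_\infty$.

By Lemma~\ref{lem:F}(b), the $\Theta$-orbit of a finite set $R\subset V$ is determined by $R\cap V_0$ and the numbers $|R\cap V_l|$. So there are finitely many orbits of sets $R$ with $|R|\le dq$; choose representatives. Every $q$-element set $A$ can be moved by $\Theta$ so that $R(A)$ is one of the representatives $R$, and then $A$ is a subset of the finite set $\Omega(R)$. So $\Theta$ has finitely many orbits on $q$-element subsets of $E$.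
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G_c=A_L\rtimes B$ with $B$ and $L$ as in Section~\ref{sec:BL}. A DPL map is determined by finitely many dyadic numbers, so $F$ and the set of charts are countable; $\Omega$ is countable; hence $B$, the vertex set of $L$, and $G_c$ are countable. For a finite full subcomplex $L'$ of $L$, sending the generators outside $L'$ to $1$ defines a retraction $A_L\to A_{L'}$, so $A_L$ is the directed union of the subgroups $A_{L'}$. Each $A_{L'}$ has the finite-dimensional classifying space $S_{L'}$ and is therefore torsion-free. Thus $A_L$, $K^{(\Omega)}$ and $F$ are torsion-free, and so is the iterated extension $G_c$.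

By Lemma~\ref{lem:orbits}, Proposition~\ref{prop:raag} applies. A simplex with a gap has $\mathcal D(B_\sigma)=\varnothing$ by Corollary~\ref{cor:gap} and Lemma~\ref{lem:comparison}(a). The remaining orbits are those of the full simplices, one for each $p=k+1\ge1$, with $\mathcal D(B_\sigma)=\{m_p\}$ by Lemmas~\ref{lem:orbits}(d) and~\ref{lem:SB}. Since
\[
p+m_p=1+k+\sum_jc_j\binom kj=f_c(k),
\]
we obtain $\mathcal D(G_c)=D_c$.

By Pascal's rule,
\[
f_c(k+1)-f_c(k)=1+\sum_{j\ge1}c_j\binom k{j-1}.
\]
So $f_c$ is strictly increasing and $D_c$ is infinite. If $c_j\ge1$ with $j\ge1$, the difference is at least $2$ for $k\ge j-1$, and for these $k$ the number $f_c(k)+1$ lies strictly between consecutive values of $f_c$. So the complement of $D_c$ is infinite as well, and $\mathcal F_0(G_c)$ is a moiety. For $c=(1,1)$, $f_c(k)=1+k+1+k=2+2k$.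
\end{proof}

The condition that $c_j\ge1$ for some $j\ge1$ was used twice: to make $E$ infinite in Corollary~\ref{cor:gap}, and to create gaps in $D_c$. Without it, $f_c(k)=1+k+c_0$ and $D_c$ is cofinite.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
A free product of finitely many countable torsion-free groups is countable and torsion-free, and its set of bad degrees is the union of theirs by Lemma~\ref{lem:freeproduct}. We have $\mathcal D(1)=\varnothing$, $\mathcal D(SB_a)=\{a\}$ and $\mathcal D(G_c)=D_c$. So it suffices to write each set $g(\mathbb Z_{\ge0})\cap\mathbb N^+$ as a finite union of finite sets and sets $D_c$.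

If $g$ is constant or has negative leading coefficient, the set is finite. So let $\delta=\deg g\ge1$ with positive leading coefficient. The term $k$ in $f_c(k)$ uses up one unit of slope, so slope $1$ needs care: if $\delta=1$, the slope $g(1)-g(0)$ is a positive integer, and we replace $g$ by the two polynomials $g(2x)$ and $g(2x+1)$, whose values on $\mathbb Z_{\ge0}$ together are those of $g$. Thus we may assume that the slope is at least $2$ when $\delta=1$.

Let $\Delta g(x)=g(x+1)-g(x)$. Newton's formula states that for integers $s,k\ge0$
\[
g(s+k)=\sum_{j=0}^\delta(\Delta^jg)(s)\binom kj ,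
\]
and the coefficients are integers because $(\Delta^jg)(s)$ is an integer combination of values of $g$ at integers. The operator $\Delta$ lowers the degree of a nonconstant polynomial by one and multiplies its leading coefficient by the degree. So for $0\le j\le\delta$ the polynomial $\Delta^jg$ has degree $\delta-j$ and positive leading coefficient; it tends to infinity if $j<\delta$ and is a positive integer constant if $j=\delta$. Choose $s$ so large that $g(s)\ge2$ and $(\Delta^jg)(s)\ge1$ for $1\le j\le\delta$; if $\delta=1$, then $\Delta g(s)\ge2$. Put
\[
c_0=g(s)-1,\qquad c_1=\Delta g(s)-1,\qquad c_j=(\Delta^jg)(s)\quad(2\le j\le\delta).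
\]
Then $c_0\ge1$, all $c_j\ge0$, $c_1\ge1$ if $\delta=1$, and $c_\delta\ge1$ if $\delta\ge2$. So $c=(c_0,\dots,c_\delta)$ is admissible, and $f_c(k)=(1+c_0)+(1+c_1)k+\sum_{j\ge2}c_j\binom kj=g(s+k)$. Hence $g(\mathbb Z_{\ge0})\cap\mathbb N^+$ is the union of $D_c$ and the finite set $\{g(0),\dots,g(s-1)\}\cap\mathbb N^+$.

Finally, let $Z\subseteq\mathbb N^+$ be ultimately periodic: there are $n_0,q\ge1$ such that for $n\ge n_0$ we have $n\in Z$ if and only if $n+q\in Z$. The complement $D$ has the same property, so it is the union of a finite set and the progressions $\{u+qk:k\ge0\}$ with $u\in D$ and $n_0\le u<n_0+q$. These are the value sets of the polynomials $u+qx$.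
\end{proof}

For a system that is not null, the comparison map can fail to be injective or to be surjective, and a failure in one filtration quotient can affect neighboring degrees. The mapping cone keeps track of both failures at once. Recall that the cone of a map $\psi\colon W'\to W''$ of cochain complexes has $\operatorname{Cone}(\psi)^n=W'^{\,n+1}\oplus W''^{\,n}$ and fits into a long exact sequence
\begin{equation}\label{eq:cone}
H^n(W')\to H^n(W'')\to H^n(\operatorname{Cone}(\psi))\to H^{n+1}(W')\to H^{n+1}(W'').
\end{equation}
So $H^n(\operatorname{Cone}(\psi))=0$ if and only if $H^n(\psi)$ is surjective and $H^{n+1}(\psi)$ is injective.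

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $G=G_c$, let $(M_\lambda)$ be any filtered system of $G$-modules with colimit $M$, and let $\psi\colon\varinjlim W(M_\lambda)\to W(M)$ be the natural map, with $W(-)$ as in Section~\ref{sec:raag}. It induces the comparison maps of $G$. Filter $\operatorname{Cone}(\psi)$ by the cones of the maps $\varinjlim W_{\ge p}(M_\lambda)\to W_{\ge p}(M)$; the $p$-th term vanishes in degrees $N<p-1$. The $p$-th quotient is the cone of the map induced on the $p$-th quotients. By \eqref{eq:graded}, where the sum is finite, its cohomology in degree $N$ is $\bigoplus_{\sigma\in\Sigma_p}\kappa_\sigma^{N-p}$, where $\kappa_\sigma^q$ is the $q$-th cohomology of the cone of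
\[
\varinjlim\operatorname{Hom}_{B_\sigma}(P_*,M_\lambda)\to\operatorname{Hom}_{B_\sigma}(P_*,M).
\]
Thus $\kappa_\sigma^q=0$ if and only if the comparison map of $B_\sigma$ is surjective in degree $q$ and injective in degree $q+1$; in negative degrees both sides of the comparison map are zero.

If $\sigma$ has a gap, all comparison maps of $B_\sigma$ are bijective by Corollary~\ref{cor:gap} and Lemma~\ref{lem:comparison}(a), so $\kappa^q_\sigma=0$ for all $q$. If $\sigma$ is full with $p$ vertices, then $B_\sigma\cong SB_m$ with $m=m_p$. By Lemmas~\ref{lem:SB} and~\ref{lem:comparison}(a), the comparison map is bijective in degrees $\le m-2$, injective in degree $m-1$, and a map between zero groups in degrees $>m$. So $\kappa^q_\sigma=0$ for $q\le m-2$ and for $q\ge m+1$. Since $p+m_p\in D_c$, all quotients of the filtration have zero cohomology in every degree $N$ outside $\{t-1,t:t\in D_c\}$, and by Lemma~\ref{lem:filtered} so does $\operatorname{Cone}(\psi)$.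

Suppose $n-1,n,n+1\notin D_c$. Then $N=n-1$ is admitted, because $n-1=t-1$ or $n-1=t$ would give $n\in D_c$ or $n-1\in D_c$; and $N=n$ is admitted, because $n=t-1$ or $n=t$ would give $n+1\in D_c$ or $n\in D_c$. By \eqref{eq:cone}, the vanishing in degree $n-1$ makes $\varinjlim H^n(G,M_\lambda)\to H^n(G,M)$ injective, and the vanishing in degree $n$ makes it surjective.

For $c=(1,3)$, $f_c(k)=1+k+1+3k=2+4k$. If $n\equiv0\bmod4$, then none of $n-1,n,n+1$ is congruent to $2$ modulo $4$, so $H^n(G_c,-)$ commutes with filtered colimits. If $n\equiv2\bmod4$, then $n\in D_c=\mathcal D(G_c)$ by Theorem~\ref{thm:A}. The set of $n$ for which $H^n(G_c,-)$ commutes with filtered colimits contains the first infinite set and is disjoint from the second, so it is a moiety.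
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB}
Bestvina and Brady, Invent. Math. \textbf{129} (1997).

\bibitem{Brown}
Brown, J. Pure Appl. Algebra \textbf{44} (1987).

\bibitem{BG}
Brown and Geoghegan, Invent. Math. \textbf{77} (1984).

\bibitem{CD}
Charney and Davis, \emph{Finite $K(\pi,1)$s for Artin groups}.

\bibitem{Kropholler}
P. H. Kropholler, \emph{Groups with many finitary cohomology functors}, arXiv:1208.1008 (2012).

\end{thebibliography}
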